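# Interval conditioning in independent urn models, by way of orientations of multigraphs

## 1. Two placements of the same balls, read as an oriented multigraph

Take $m$ labeled balls, $n$ urns, and two placements $\sigma,\tau:[m]\to[n]$ of the same balls. Draw the urns as vertices. For every ball $l$ with $\sigma(l)\ne\tau(l)$, draw an edge between the urns $\sigma(l)$ and $\tau(l)$, and orient it with head $\sigma(l)$ and tail $\tau(l)$. Balls on which the placements agree give no edge. The result is an oriented multigraph on $[n]$, without loops, whose edges are labeled by the set $D$ of balls on which $\sigma$ and $\tau$ differ.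

For an orientation $\pi$ of a loopless multigraph put $X_v(\pi)=\text{indeg}(v)-\text{outdeg}(v)$, and let $d_v$ be the degree of $v$, so that $X_v\equiv d_v\pmod 2$. Write $B_v(\sigma)=|\sigma^{-1}(v)|$, and let $c_v$ be the number of balls off $D$ lying in urn $v$. The balls of $D$ that $\sigma$ puts in urn $v$ are exactly the edges entering $v$, and those that $\tau$ puts there are the edges leaving $v$. Since $\text{indeg}(v)=\frac{d_v+X_v}{2}$ and $\text{outdeg}(v)=\frac{d_v-X_v}2$,
$$B_v(\sigma)=c_v+\frac{d_v+X_v}2,\qquad B_v(\tau)=c_v+\frac{d_v-X_v}2 .\tag{1}$$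

For example, let $m=n=3$, let $\sigma$ place balls $1,2,3$ in urns $1,2,3$, and let $\tau$ place them in urns $1,3,1$. Ball 1 is common; ball 2 is the edge $3\to2$; ball 3 is the edge $1\to 3$. So $c=(1,0,0)$, $d=(1,1,2)$, $X=(-1,1,0)$, and (1) gives $B(\sigma)=(1,1,1)$ and $B(\tau)=(2,0,1)$, as it should.

**Definition (template).** The *template* of the pair $(\sigma,\tau)$ is the set $D$, the common values of $\sigma,\tau$ off $D$, and for each $l\in D$ the unordered pair $\{\sigma(l),\tau(l)\}$.

A template determines the multigraph $G$ and the numbers $c_v,d_v$. It forgets only the orientation, and the pairs with a given template correspond bijectively to the orientations of $G$.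

Here is what this is for. Suppose that the balls are placed independently, ball $l$ going to urn $v$ with probability $p_l(v)$. A product of two probabilities of events about the urns is a sum over pairs $(\sigma,\tau)$ with weight $\prod_lp_l(\sigma(l))p_l(\tau(l))$. This weight is symmetric in $\sigma(l),\tau(l)$ for each $l$, so it is constant on each template. Comparing two such products therefore reduces to comparing two counts of orientations of one fixed multigraph, with prescribed behavior of the $X_v$, and the $p_l$ disappear. We shall then cut the multigraph into trails, so that the vertices of interest vanish and a smaller multigraph remains. The inequality needed on it will itself be a statement about urns, with fewer urns, and this lets an induction run.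

## 2. Interval urn measures and conditional negative association

Fix $m,n\ge1$ and a random $\sigma:[m]\to[n]$ with $\sigma(1),\dots,\sigma(m)$ independent, with arbitrary, possibly distinct, distributions. Let $B_j=|\sigma^{-1}(j)|$.

**Definition (interval and threshold urn measures).** For each $j\in[n]$ let cutpoints $0=c_0(j)<c_1(j)<\dots<c_{k_j}(j)=m+1$ be given, and put $x_j=t$ iff $c_t(j)\le B_j<c_{t+1}(j)$. The law of $(x_1,\dots,x_n)$ is a *generalized interval urn measure*. It is a *generalized threshold urn measure* if $k_j=2$ for all $j$; then $x_j=1$ if $B_j\ge c_1(j)$ and $x_j=0$ otherwise.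

For example, with $m=3$ and cutpoints $0<1<3<4$, we record of an urn whether it is empty ($x_j=0$), holds one or two balls ($x_j=1$), or holds all three ($x_j=2$). The occupation measure is the threshold case $c_1(j)=1$, and the enumeration measure, the law of $(B_1,\dots,B_n)$, is the interval case $c_t(j)=t$.

**Definition (NA and CNA).** Order $\mathbb N^n$ coordinatewise. An event $\mathcal A$ is *increasing* if $\mathbf x\in\mathcal A$ and $\mathbf x\le\mathbf y$ imply $\mathbf y\in\mathcal A$. A measure $\mu$ is *negatively associated* (NA) if $\mu(\mathcal A\cap\mathcal B)\le\mu(\mathcal A)\mu(\mathcal B)$ for all increasing events $\mathcal A,\mathcal B$ depending on disjoint sets of coordinates. It is *conditionally negatively associated* (CNA) if every measure obtained by conditioning on the values of some coordinates (an event of positive probability), viewed on the remaining coordinates, is NA.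

For example, the uniform measure on $\{(1,0),(0,1)\}$ is NA: the only nontrivial pair of events to check is $\{x_1\ge1\},\{x_2\ge1\}$, and $0\le\frac12\cdot\frac12$. "Increasing" for functions will mean nondecreasing.

The generalized independent occupation and enumeration measures are known to be CNA. Swee Hong Chan, "Normalized matching property for competing urn models", arXiv:2509.06273 (2025), is the source of the question whether the same holds for generalized threshold measures and for generalized interval measures. The answer is yes to both, and the known results just quoted are not used in the proof.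

**Main Theorem.** Every generalized interval urn measure, and in particular every generalized threshold urn measure, is CNA.

## 3. Log-concave tilts

Conditioning $x_j=t_j$ means conditioning $B_j$ to lie in an interval of integers. It is better to treat a wider class of reweightings.

**Definition (log-concave).** A function $w:\mathbb Z\to[0,\infty)$ is *log-concave* if $\{w>0\}$ is a (possibly empty) set of consecutive integers and $w(k)^2\ge w(k-1)w(k+1)$ for all $k$.

The constant $1$ and the indicator of an interval of integers are log-concave; the indicator of $\{0,2\}$ is not. Products and shifts of log-concave functions are log-concave. We use the property in the form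
$$w(a)w(b)\le w(a')w(b')\quad\text{whenever } a+b=a'+b',\ |a'-b'|\le|a-b|.\tag{2}$$
To prove (2), let $a\le b$, $a'\le b'$ and $w(a)w(b)>0$; then all of $a,a+1,\dots,b$ lie in the support. On the support the ratios $w(k+1)/w(k)$ are nonincreasing. If $b-a\ge 2$, then $a\le b-1$ gives $w(a+1)/w(a)\ge w(b)/w(b-1)$, that is, $w(a)w(b)\le w(a+1)w(b-1)$. Since $a'+b'=a+b$, the pair $(a',b')$ is reached from $(a,b)$ by $a'-a$ such steps.

From now on an *urn model* consists of $m\ge0$ balls, $n\ge1$ urns, and independent $\sigma(l)$ with $P(\sigma(l)=v)=p_l(v)$; zero balls are allowed.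

**Theorem 1.** Let $B=(B_1,\dots,B_n)$ come from an arbitrary urn model, let $w_1,\dots,w_n$ be log-concave, and suppose $Z:=E\prod_vw_v(B_v)>0$. Then the measure $\nu(b)=Z^{-1}P(B=b)\prod_vw_v(b_v)$ is NA.

**Theorem 1 implies the Main Theorem.** Condition an interval measure on $x_j=t_j$ for $j\in J$, an event of positive probability. This conditions $B$ on $c_{t_j}(j)\le B_j<c_{t_j+1}(j)$, $j\in J$, so the law of $B$ becomes a $\nu$ as in Theorem 1, with $w_j$ the indicator of an interval for $j\in J$ and $w_j\equiv1$ for $j\notin J$. For $k\notin J$, $x_k$ is a nondecreasing function of $B_k$ alone. So increasing events in $(x_k)_{k\notin J}$ that depend on disjoint coordinate sets are increasing events in $B$ depending on the same disjoint sets, and Theorem 1 applies. Threshold measures are interval measures. $\square$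

Two cases can be done by hand.

*Two urns.* Here $B_2=m-B_1$. An increasing event in $B_1$ and an increasing event in $B_2$ have indicators $f(B_1)$ and $g(m-B_1)$, the first nondecreasing and the second nonincreasing in $B_1$. By Chebyshev's correlation inequality their covariance is $\le0$ under any law of $B_1$, so there is nothing to use about $w$.

*Three urns, two balls.* Put one ball uniformly in $\{1,3\}$ and one uniformly in $\{2,3\}$, and tilt by $w(B_3)$. Then $B_3=2-B_1-B_2$, and $(B_1,B_2)$ has weights proportional to
$$(1,1):w(0),\qquad(1,0),(0,1):w(1),\qquad(0,0):w(2).\tag{3}$$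
For a law on $\{0,1\}^2$ with weights $q_{ab}$ of total $q$ we have $\mathrm{Cov}(B_1,B_2)=(q_{11}q_{00}-q_{10}q_{01})/q^2$. So the covariance has the sign of $w(0)w(2)-w(1)^2$. Log-concavity is exactly what this example asks for. With $w=1_{\{0,2\}}$ we get $B_1=B_2$ almost surely, so conditioning on a set that is not an interval destroys NA.

## 4. Mixing over exact counts leaves a term of the wrong sign

A natural attempt starts from the known CNA of the enumeration measure. Conditioning on $B_3\in I$ is a mixture of the exact conditionings $B_3=t$, $t\in I$, and each of these gives an NA measure. For $f,g$ increasing functions of disjoint sets of the other coordinates, put $\varphi(t)=E[f\mid B_3=t]$ and $\psi(t)=E[g\mid B_3=t]$. Under the law conditioned on $B_3\in I$,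
$$\mathrm{Cov}(f,g)=E\big[\mathrm{Cov}(f,g\mid B_3)\big]+\mathrm{Cov}\big(\varphi(B_3),\psi(B_3)\big).$$
The first term is $\le 0$. But $\varphi$ and $\psi$ are both nonincreasing (Proposition 2 below, with all $w_v\equiv1$), so the second term is $\ge0$. The attempt stops here: CNA of the enumeration measure controls the sign of the first term and says nothing about its size relative to the second.

The model behind (3), with $f=1[B_1\ge1]$ and $g=1[B_2\ge1]$, shows how tight matters are. There $\varphi=\psi$ takes the values $1,\frac12,0$ at $t=0,1,2$. For $I=\{0,1,2\}$ the probabilities of $t$ are $\frac14,\frac12,\frac14$; the first term is $\frac12\cdot(-\frac14)=-\frac18$ and the second is $\mathrm{Var}\,\varphi(B_3)=\frac18$. They cancel exactly. For $I=\{0,2\}$ the first term is $0$ and the second is $\frac14$. So a proof must use that $I$ is an interval, and must compare different values of $t$ quantitatively. Section 1 provides such a comparison: it treats two placements with different counts at once.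

## 5. Four statements and the order of the induction

For a finite loopless multigraph $G$ on a vertex set $V$, integer vectors $\alpha,\beta\in\mathbb Z_{\ge0}^V$, and functions $h_v\ge0$ defined on the integers $x\equiv d_v+\alpha_v+\beta_v\pmod 2$, put
$$\Phi_G(y)=\sum_\pi\prod_{v\in V}h_v\big(X_v(\pi)+y_v\big),\qquad y_v\equiv\alpha_v+\beta_v\pmod2,\tag{4}$$
the sum being over all orientations $\pi$ of $G$.

* **S(n)** ($n\ge0$). If $|V|=n$ and every $h_v$ is symmetric and nonincreasing in $|x|$, then $\Phi_G(\alpha+\beta)\le\Phi_G(\alpha-\beta)$, for all $G,\alpha,\beta$.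
* **A(n)** ($n\ge2$). For every urn model with $n$ urns, $i\ne j$, and log-concave $w_k$ ($k\ne i,j$), the array $M(\xi,\eta)=E\big[1_{B_i=\xi,B_j=\eta}\prod_{k\ne i,j}w_k(B_k)\big]$ satisfies $M(\xi,\eta)M(\xi',\eta')\le M(\xi,\eta')M(\xi',\eta)$ for $\xi<\xi'$, $\eta<\eta'$.
* **B(n)** ($n\ge1$). For every urn model with $n$ urns, every $i$, and log-concave $w_k$ ($k\ne i$), $M_i(\xi)=E\big[1_{B_i=\xi}\prod_{k\ne i}w_k(B_k)\big]$ satisfies $M_i(\xi-1)M_i(\xi+1)\le\frac{\xi}{\xi+1}M_i(\xi)^2$ for $\xi\ge1$.
* **T(n)** ($n\ge1$). For every urn model with $n$ urns and strictly positive log-concave $w_v$, $F(y)=E\prod_vw_v(B_v+y_v)$ ($y\in\mathbb Z^n$) satisfies $F(y)F(y+e_i+e_j)\le F(y+e_i)F(y+e_j)$ for all $i,j$, including $i=j$. Here $e_i$ is a unit vector.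

Only A(n) is needed for Theorem 1. The others are there to prove it:
$$S(n-2)\Rightarrow A(n)\ (n\ge2),\qquad S(n-1)\Rightarrow B(n),\qquad A(n)\ (\text{if }n\ge2)\ \&\ B(n)\Rightarrow T(n),\qquad T(n)\Rightarrow S(n).$$
S(0) is trivial, since $\Phi\equiv1$. Then $S(0)\Rightarrow B(1)\Rightarrow T(1)\Rightarrow S(1)$. For $n\ge2$, once $S(n-2)$ and $S(n-1)$ hold we get A(n) and B(n), then T(n), then S(n). So the four implications give all four statements for all $n$.

In the smallest cases the statements are familiar.

*A(2)*: $M$ lives on $\xi+\eta=m$, and $M(\xi,\eta)M(\xi',\eta')=0$ because the two sums differ. *A(3) in the model of (3)*, with $i=1,j=2$: $M(\xi,\eta)=\frac14w(2-\xi-\eta)$ for $\xi,\eta\in\{0,1\}$, and A says $w(2)w(0)\le w(1)^2$.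

*B(2)* with $m$ fair balls and $w\equiv1$: $M_i(\xi)=\binom m\xi2^{-m}$, and $M_i(\xi-1)M_i(\xi+1)/M_i(\xi)^2=\frac{\xi}{\xi+1}\cdot\frac{m-\xi}{m-\xi+1}$ for $1\le\xi\le m$.

*T(1)*: $F(y)=w(m+y)$, and T is log-concavity of $w$. *S(1)*: a loopless graph on one vertex has no edges, and S says $h(\alpha+\beta)\le h(\alpha-\beta)$.

*S(2) for a single edge $kl$*, $\alpha=e_k$, $\beta=e_l$: the orientations have $(X_k,X_l)=(1,-1)$ and $(-1,1)$. Let $h_k(0)=h_l(0)=1$, $h_k(2)=a$, $h_l(2)=b$ with $a,b\in[0,1]$. Then
$$\Phi(\alpha+\beta)=h_k(2)h_l(0)+h_k(0)h_l(2)=a+b,\qquad \Phi(\alpha-\beta)=h_k(2)h_l(-2)+h_k(0)h_l(0)=ab+1,$$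
and $ab+1-a-b=(1-a)(1-b)\ge0$. Comparing the two sums orientation by orientation fails: the orientation $(1,-1)$ has weight $a$ on the left and $ab\le a$ on the right. S is true only for the sum, and this is why it needs an induction of its own.

Finally, for $h_v$ symmetric,
$$\Phi_G(-y)=\Phi_G(y).\tag{5}$$
Indeed, reversing all edges turns $X_v$ into $-X_v$, so $\Phi_G(-y)=\sum_\pi\prod_vh_v(-X_v(\pi)-y_v)=\Phi_G(y)$.

**Weights on a template.** In a product of two expectations as in A or B, an urn $k$ with log-concave weight $w_k$ contributes $w_k(B_k(\sigma))w_k(B_k(\tau))$. By (1) this equals $h_k(X_k)$ with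
$$h_k(x)=w_k\Big(c_k+\frac{d_k+x}2\Big)\,w_k\Big(c_k+\frac{d_k-x}2\Big),\qquad x\equiv d_k\pmod2.\tag{6}$$
This is symmetric. The two arguments have constant sum $2c_k+d_k$ and difference $x$, so by (2) it is nonincreasing in $|x|$. This is the only place where log-concavity enters the proofs of A and B.

## 6. Cutting a multigraph into trails

The purpose of this section is to remove a set $I$ of vertices from the graph once the signs of the edges there have been suitably paired.

Let $G$ be a loopless multigraph on $V=V'\sqcup I$, and for each $i\in I$ let $P_i$ be a partial matching of the edges at $i$. Each edge has two *half-edges*, one at each end. An edge between two vertices of $I$ is treated independently at its two ends: it may be matched at one and unmatched at the other. A half-edge at $i\in I$ is *free* if its edge is unmatched in $P_i$. In an orientation, a half-edge at $v$ has sign $+$ if its edge enters $v$ and $-$ if its edge leaves $v$; thus $X_v$ is the sum of the signs ($\pm1$) at $v$.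

Given functions $h_k\ge0$ on $x\equiv d_k\pmod2$ for $k\in V'$, and a sign $\delta(x)$ for each free half-edge $x$, let $N(\delta)$ be the sum of $\prod_{k\in V'}h_k(X_k)$ over the orientations such that

* each pair of each $P_i$ has one edge in and one edge out at $i$, and
* each free half-edge $x$ has sign $\delta(x)$.

**Step 1 (the components).** We show that these conditions split over paths and cycles. Link the two halves of every edge (*edge links*), and link the two half-edges of every pair of every $P_i$ (*pair links*). Each half-edge has exactly one edge link and at most one pair link. It has no pair link exactly when it is free or sits at a vertex of $V'$. So the components are cycles and paths in which edge links and pair links alternate, and the ends (*terminals*) of the paths are exactly the free half-edges and the half-edges at $V'$.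

An assignment of signs to the half-edges comes from an orientation iff edge links join opposite signs; the pair conditions say that pair links join opposite signs. Cycles have even length by alternation. So, before $\delta$ is imposed, every component has exactly two admissible sign patterns, each the negative of the other. A path begins and ends with an edge link, because every half-edge has one. So it has an odd number of links, and its two terminals have opposite signs.

**Step 2 (two consequences).** We read off $N(\delta)$.

(i) If some path joins two free half-edges with equal prescribed signs, then $N(\delta)=0$.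

(ii) Suppose no path joins two free half-edges. Let $G'$ be the loopless multigraph on $V'$ whose edges are the paths joining half-edges at distinct vertices of $V'$. Let $\kappa$ be the number of cycles plus the number of paths with both terminals at one and the same vertex of $V'$. Then
$$N(\delta)=2^{\kappa}\,\Phi_{G'}(y),\qquad y_k=-\sum_{x\to k}\delta(x),\tag{7}$$
where $x\to k$ means that $x$ is a free half-edge whose path ends at $k$. Indeed, all half-edges at $k\in V'$ are terminals, so $X_k$ is the sum of terminal signs at $k$. A path between distinct $k,l\in V'$ has opposite signs at its ends, so its two patterns are the two orientations of the corresponding edge of $G'$. A path with both terminals at $k$ contributes $+1-1=0$ to $X_k$ in either pattern, and a cycle contributes nothing; these give the factor $2^\kappa$. A path from a free $x$ to $k$ has only the pattern prescribed by $\delta(x)$, and contributes $-\delta(x)$ to $X_k$. So $X_k$ equals its value in $G'$ plus $y_k$, which is (7).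

Neither $\kappa$ nor $G'$ depends on $\delta$. Counting half-edges at $k$ gives
$$d_k\equiv\deg_{G'}(k)+\#\{x\to k\}\pmod2.\tag{8}$$

In the graph of Section 1, with edges $32$ and $13$, take $I=\{3\}$. If the two edges are paired at $3$, there is one path, and $G'$ is a single edge $12$. If both are left free, there are two paths, one ending at $1$ and one at $2$, and $G'$ has no edges.

## 7. From $S(n-2)$ to the $2\times2$ minors: $A(n)$

**Step 1 (reduction to one template).** We turn A(n) into an inequality about orientations. Let $s=\xi'-\xi>0$, $t=\eta'-\eta>0$, $V'=V\setminus\{i,j\}$. Expand $M(\xi,\eta)M(\xi',\eta')$ as a sum over pairs $(\sigma,\tau)$, with $\sigma$ from the first factor and $\tau$ from the second. By (1), a pair of a given template contributes iff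
$$2c_i+d_i=\xi+\xi',\qquad 2c_j+d_j=\eta+\eta',\tag{9}$$
and $X_i=\xi-\xi'=-s$, $X_j=\eta-\eta'=-t$. A pair contributes to $M(\xi,\eta')M(\xi',\eta)$ iff (9) holds and $X_i=-s$, $X_j=+t$. The contribution is the template constant $\prod_lp_l(\sigma(l))p_l(\tau(l))$ times $\prod_{k\in V'}h_k(X_k)$ with $h_k$ from (6). Reversing all edges, which does not change $h_k(X_k)$, it suffices to show for each template satisfying (9) that
$$\sum_{\pi:\,X_i=s,\,X_j=t}\ \prod_{k\in V'}h_k(X_k)\ \le\sum_{\pi:\,X_i=s,\,X_j=-t}\ \prod_{k\in V'}h_k(X_k).\tag{10}$$
By (9), $d_i\equiv s$ and $d_j\equiv t\pmod2$. If $d_i<s$ or $d_j<t$, both sides are $0$, so assume $d_i\ge s$ and $d_j\ge t$.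

**Step 2 (reduction to fixed matchings).** We replace the condition on $X_i$ by conditions on individual edges, so that Section 6 applies. Let $P_i$ range over the partial matchings of the edges at $i$ with exactly $s$ unmatched edges. For a sign $\varepsilon$, call $\pi$ *$(P_i,\varepsilon)$-compatible* if each pair of $P_i$ has one edge in and one out at $i$ and all unmatched edges have sign $\varepsilon$ at $i$. Then $X_i=\varepsilon s$. Conversely, let $X_i(\pi)=\varepsilon s$. There are $p=\frac{d_i+s}2$ edges of sign $\varepsilon$ at $i$ and $p-s$ of the opposite sign. A compatible matching assigns distinct partners among the $p$ edges to the $p-s$ edges, so $\pi$ is compatible with exactly $p!/s!$ matchings. This number depends only on $d_i$ and $s$. Do the same at $j$ with $t$.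

For fixed $P_i,P_j$, let $L$ be the sum of $\prod_{V'}h_k(X_k)$ over the orientations that are $(P_i,+)$- and $(P_j,+)$-compatible, and $R$ the sum over those that are $(P_i,+)$- and $(P_j,-)$-compatible. Summing $L$ and $R$ over all $(P_i,P_j)$ gives the two sides of (10), both multiplied by the same positive constant. So it suffices to show $L\le R$.

**Step 3 (trails).** We compare $L$ and $R$ by Section 6 with $I=\{i,j\}$; both have the form $N(\delta)$.

* If some path joins two free half-edges at $i$, or two at $j$, these have equal signs in both $L$ and $R$, so $L=R=0$ by (i).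
* If some path joins a free half-edge at $i$ to one at $j$, both have sign $+$ in $L$, so $L=0\le R$ by (i).
* Otherwise no path joins two free half-edges. Let $\alpha_k$ (resp. $\beta_k$) be the number of paths joining $k\in V'$ to free half-edges at $i$ (resp. at $j$). By (7) and (5),
$$L=2^\kappa\Phi_{G'}(-\alpha-\beta)=2^\kappa\Phi_{G'}(\alpha+\beta),\qquad R=2^\kappa\Phi_{G'}(-\alpha+\beta)=2^\kappa\Phi_{G'}(\alpha-\beta).$$
By (8), $h_k$ is defined on $x\equiv d_k\equiv\deg_{G'}(k)+\alpha_k+\beta_k\pmod 2$, as S requires. Since $|V'|=n-2$, S(n−2) gives $L\le R$. $\square$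

In the model of (3), with $(\xi,\xi')=(\eta,\eta')=(0,1)$, the only template satisfying (9) that occurs has edges $13$ and $23$, and $s=t=1$. Nothing is paired, both paths end at $3$, so $\alpha_3=\beta_3=1$, and $L\le R$ reads $h_3(2)\le h_3(0)$, that is, $w(2)w(0)\le w(1)^2$.

## 8. From $S(n-1)$ to one-urn log-concavity with a factor: $B(n)$

**Step 1 (reduction to one template).** By (1), a template contributes to $M_i(\xi-1)M_i(\xi+1)$ or to $M_i(\xi)^2$ only if $2c_i+d_i=2\xi$. Then $d_i=2q$ with $q=\xi-c_i\le\xi$. Its contributions are one and the same constant times, respectively,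
$$A_2=\sum_{\pi:X_i=-2}\prod_{k\ne i}h_k(X_k)=\sum_{\pi:X_i=2}\prod_{k\ne i}h_k(X_k),\qquad A_0=\sum_{\pi:X_i=0}\prod_{k\ne i}h_k(X_k),$$
the equality being reversal of all edges. We claim $A_2\le\frac q{q+1}A_0$. Since $\frac q{q+1}\le\frac\xi{\xi+1}$, the claim gives B(n). If $q=0$, there is no edge at $i$ and $A_2=0$. So let $q\ge1$; then $n\ge2$.

**Step 2 (counting matchings).** We again fix a matching, this time leaving two edges free, because $|X_i|\le2$. Fix a total order on the edges. Let $P$ range over the matchings of the $2q$ edges at $i$ with exactly two unmatched edges $e<f$. Let $G_{\varepsilon\varepsilon'}(P)$ be the sum of $\prod_{k\ne i}h_k(X_k)$ over the orientations in which each pair of $P$ has one edge in and one out at $i$, $e$ has sign $\varepsilon$ and $f$ has sign $\varepsilon'$ at $i$. By reversal, $G_{+-}(P)=G_{-+}(P)$.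

An orientation with $X_i=2$ has $q+1$ edges in and $q-1$ out. It is counted in $G_{++}(P)$ for those $P$ that match the $q-1$ out-edges injectively into the in-edges, that is, for $(q+1)!/2$ matchings. An orientation with $X_i=0$ has $q$ edges in and $q$ out. The matchings whose pairs have opposite signs leave one in-edge ($q$ choices) and one out-edge ($q$ choices) unmatched, and match the rest bijectively ($(q-1)!$ choices). So it is counted for $q\cdot q\cdot(q-1)!=q\,q!$ matchings, each time in exactly one of $G_{+-}(P)$, $G_{-+}(P)$. Hence
$$\sum_PG_{++}(P)=\frac{(q+1)!}2A_2,\qquad\sum_P2G_{+-}(P)=q\,q!\,A_0.\tag{11}$$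

**Step 3 (trails).** We compare $G_{++}$ and $G_{+-}$ by Section 6 with $I=\{i\}$, $V'=V\setminus\{i\}$. As $G$ is loopless, the other halves of $e$ and $f$ sit at vertices $k,l\in V'$ (possibly $k=l$), and these halves are terminals. So the paths of the two free half-edges are the single edges $e$ and $f$, no path joins two free half-edges, and by (7) and (5)
$$G_{++}(P)=2^\kappa\Phi_{G'}(-e_k-e_l)=2^\kappa\Phi_{G'}(e_k+e_l),\qquad G_{+-}(P)=2^\kappa\Phi_{G'}(-e_k+e_l)=2^\kappa\Phi_{G'}(e_k-e_l),$$
where $e_k,e_l$ are unit vectors. By (8) the parity is the one S requires for $\alpha=e_k$, $\beta=e_l$. So S(n−1) gives $G_{++}(P)\le G_{+-}(P)$. Summing over $P$ and using (11), $\frac{(q+1)!}2A_2\le\frac{q\,q!}2A_0$, which is the claim. $\square$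

## 9. Submodularity of the shift function: $A(n)$ and $B(n)$ give $T(n)$

The tool is the Cauchy–Binet formula: for a $2\times N$ matrix $Q$ and an $N\times2$ matrix $Q'$, $\det(QQ')$ is the sum over two-element sets $K\subseteq[N]$ of $\det Q_{\cdot K}\det Q'_{K\cdot}$. Applied twice, it expands $\det(QMQ')$ as a sum over pairs of index sets. All sums below are finite, because the counts lie in $\{0,\dots,m\}$.

**Step 1 ($i\ne j$, so $n\ge 2$).** Form $M$ as in A(n) from the log-concave weights $w_k(\cdot+y_k)$, $k\ne i,j$. For $a,b\in\{0,1\}$,
$$F(y+ae_i+be_j)=\sum_{\xi,\eta}w_i(\xi+y_i+a)\,M(\xi,\eta)\,w_j(\eta+y_j+b),$$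
a product of three matrices. So $\det[F(y+ae_i+be_j)]_{a,b}=F(y)F(y+e_i+e_j)-F(y+e_i)F(y+e_j)$ is the sum over $\xi<\xi'$, $\eta<\eta'$ of
$$\begin{vmatrix}w_i(\xi+y_i)&w_i(\xi'+y_i)\\w_i(\xi+y_i+1)&w_i(\xi'+y_i+1)\end{vmatrix}\cdot\begin{vmatrix}M(\xi,\eta)&M(\xi,\eta')\\M(\xi',\eta)&M(\xi',\eta')\end{vmatrix}\cdot\begin{vmatrix}w_j(\eta+y_j)&w_j(\eta+y_j+1)\\w_j(\eta'+y_j)&w_j(\eta'+y_j+1)\end{vmatrix}.$$
By (2), $w(x)w(x'+1)\le w(x+1)w(x')$ for $x<x'$, so the two outer determinants are $\le0$. The middle one is $\le0$ by A(n). Each term, a product of three nonpositive numbers, is $\le0$.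

**Step 2 ($i=j$).** Form $M_i$ as in B(n) from the weights $w_k(\cdot+y_k)>0$, $k\ne i$, and extend it by $0$ to $\mathbb Z$. We first check that $M_i$ is log-concave. As the weights are positive, its support is $\{\xi:P(B_i=\xi)>0\}$. Since $B_i$ is a sum of independent Bernoulli variables, this is the interval from $\#\{l:p_l(i)=1\}$ to $\#\{l:p_l(i)>0\}$. The inequality $M_i(\xi-1)M_i(\xi+1)\le M_i(\xi)^2$ is B(n) for $\xi\ge1$, and for $\xi\le0$ its left side is $0$.

For $a,c\in\{0,1\}$ put $K(a,c)=\sum_{\xi}w_i(\xi+y_i+a)M_i(\xi-c)$. Replacing $\xi$ by $\xi+c$ shows $K(a,c)=F(y+(a+c)e_i)$. By Cauchy–Binet,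
$$F(y)F(y+2e_i)-F(y+e_i)^2=\sum_{\xi<\xi'}\begin{vmatrix}w_i(\xi+y_i)&w_i(\xi'+y_i)\\w_i(\xi+y_i+1)&w_i(\xi'+y_i+1)\end{vmatrix}\cdot\begin{vmatrix}M_i(\xi)&M_i(\xi-1)\\M_i(\xi')&M_i(\xi'-1)\end{vmatrix}.$$
The first determinant is $\le0$ as before. The second is $M_i(\xi)M_i(\xi'-1)-M_i(\xi-1)M_i(\xi')$, which is $\ge0$ by (2) for $M_i$. So the sum is $\le0$. $\square$

## 10. Orientations as an urn model with fair coins: $T(n)$ gives $S(n)$

This step closes the loop. A uniform random orientation of $G$ is itself an urn model: the balls are the edges, and each falls into one of its two endpoints. Let $n\ge1$, and let $G,\alpha,\beta,h_v$ be as in S(n).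

**Step 1 (reduction to indicators).** Only finitely many arguments of $h_v$ occur in $\Phi_G(\pm(\alpha+\beta))$ and $\Phi_G(\pm(\alpha-\beta))$. Let $r_1<\dots<r_N$ be their absolute values, and put $h_v(r_{N+1}):=0$. On the occurring arguments,
$$h_v(x)=\sum_{q=1}^N\big(h_v(r_q)-h_v(r_{q+1})\big)\,1[|x|\le r_q],$$
with nonnegative coefficients. As $\Phi_G$ is multilinear in the $h_v$, it suffices to prove S(n) for $h_v(x)=1[|x|\le r_v]$, where $r_v\ge0$ is an integer with $r_v\equiv d_v+\alpha_v+\beta_v\pmod 2$.

**Step 2 (four values of one counting function).** We recenter so that $\Phi_G(\pm\alpha\pm\beta)$ become shifts of one function. Let $J_v=\{k\in\mathbb Z:|2k-d_v-\alpha_v-\beta_v|\le r_v\}$. This is a set of consecutive integers, and it is nonempty: it contains $\frac12(d_v+\alpha_v+\beta_v+r_v)$. Let $F(y)=\#\{\pi:\text{indeg}_v+y_v\in J_v\ \forall v\}$. Since $2\,\text{indeg}_v-d_v=X_v$, the condition reads $|X_v+2y_v-\alpha_v-\beta_v|\le r_v$. Hence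
$$F(0)=\Phi_G(-\alpha-\beta),\quad F(\alpha+\beta)=\Phi_G(\alpha+\beta),\quad F(\alpha)=\Phi_G(\alpha-\beta),\quad F(\beta)=\Phi_G(\beta-\alpha).\tag{12}$$

**Step 3 (positive approximation and T(n)).** To take logarithms we need positive weights. For $0<\epsilon<1$ let $w_v^\epsilon(k)=\epsilon^{\mathrm{dist}(k,J_v)}$. It is positive, and log-concave because the distance to an interval is convex and $\log\epsilon<0$. In the urn model whose balls are the edges of $G$, each falling into either endpoint with probability $\frac12$, $B_v$ is the indegree of $v$ in a uniform random orientation. Let $F_\epsilon(y)=E\prod_vw^\epsilon_v(B_v+y_v)>0$. With $\Delta_ig(y)=g(y+e_i)-g(y)$, T(n) says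
$$\Delta_i\Delta_j\log F_\epsilon\le0\quad\text{everywhere, for all } i,j.$$

**Step 4 (summing along lattice paths).** Choose monotone lattice paths $0=u_0,\dots,u_a=\alpha$ and $0=z_0,\dots,z_b=\beta$ with unit steps $u_{p+1}-u_p=e_{i_p}$ and $z_{q+1}-z_q=e_{j_q}$. Telescoping first in $p$ and then in $q$,
$$\sum_{p<a}\sum_{q<b}(\Delta_{i_p}\Delta_{j_q}\log F_\epsilon)(u_p+z_q)=\log F_\epsilon(\alpha+\beta)-\log F_\epsilon(\alpha)-\log F_\epsilon(\beta)+\log F_\epsilon(0).$$
The left side is $\le0$. (Here $i_p=j_q$ can happen; this is why T includes $i=j$, and why B is needed.) So $F_\epsilon(0)F_\epsilon(\alpha+\beta)\le F_\epsilon(\alpha)F_\epsilon(\beta)$. As $\epsilon\to0$, $\epsilon^{\mathrm{dist}}$ tends to $1$ on $J_v$ and to $0$ off it, so $F_\epsilon(y)\to2^{-|E(G)|}F(y)$. Hence $F(0)F(\alpha+\beta)\le F(\alpha)F(\beta)$. By (12) and (5) this is $\Phi_G(\alpha+\beta)^2\le\Phi_G(\alpha-\beta)^2$, and both numbers are nonnegative. $\square$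

By Section 5, **S(n), A(n), B(n), T(n) hold for all $n$**.

## 11. From pairs of urns to negative association

What remains is an argument of Feder–Mihail type, which uses A(n) and the fact that $\sum_vB_v=m$ is constant.

Let $\mathcal C$ be the class of all measures $\nu$ in Theorem 1. It is closed under conditioning on $\{B_v\ge s\}$ or $\{B_v<s\}$ when these have positive probability: multiply $w_v$ by the indicator of an interval. Let $\mathrm{size}(\nu)=\sum_v|\{b:\nu(B_v=b)>0\}|$. Conditioning on $\{B_v\ge s\}$ or its complement, when the probability is strictly between $0$ and $1$, removes at least one value of $B_v$ and adds none anywhere, so it strictly decreases the size.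

**(P)** *Let $\nu\in\mathcal C$, $i\ne j$, $t<t'$, $\nu(B_i=t)>0$ and $\nu(B_i=t')>0$. Then $\nu(B_j\ge s\mid B_i=t')\le\nu(B_j\ge s\mid B_i=t)$ for all $s$.*

*Proof.* We have $\nu(B_i=\xi,B_j=\eta)=Z^{-1}w_i(\xi)w_j(\eta)M(\xi,\eta)$. Write this as $\nu(\xi,\eta)$. Multiplying the inequality of A(n) by the weights gives $\nu(t,\eta)\nu(t',\eta')\le\nu(t,\eta')\nu(t',\eta)$ for $\eta<\eta'$. Sum over $\eta<s\le\eta'$ and divide by $\nu(B_i=t)\nu(B_i=t')$. With $x=\nu(B_j\ge s\mid B_i=t)$ and $x'=\nu(B_j\ge s\mid B_i=t')$ this reads $(1-x)x'\le x(1-x')$, that is, $x'\le x$. $\square$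

**Proposition 2.** *Let $\nu\in\mathcal C$, $t<t'$ with $\nu(B_i=t),\nu(B_i=t')>0$, and let $g$ be an increasing function of $(b_k)_{k\ne i}$. Then $E[g\mid B_i=t']\le E[g\mid B_i=t]$.*

*Proof.* Strong induction on $\mathrm{size}(\nu)$. Write $t,t'$ also for the events $B_i=t$, $B_i=t'$, and let $\nu'=\nu(\cdot\mid t')$.

**Step (a): nothing varies under $\nu'$.** Suppose under $\nu'$ every $B_k$, $k\ne i$, is a constant $c_k$. By (P), $\nu(B_k\ge c_k\mid t)\ge\nu(B_k\ge c_k\mid t')=1$ for each $k\ne i$. So given $t$, almost surely $g\ge g(c)=E[g\mid t']$.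

**Step (b): otherwise, split along a well-chosen event.** Under $\nu'$, $\sum_{k\ne i}B_k=m-t'$ is constant. Since $B_k=\sum_{s\ge1}1[B_k\ge s]$,
$$0=\sum_{k\ne i}\sum_{s\ge1}\mathrm{Cov}_{\nu'}(g,1[B_k\ge s]).$$
Terms with $\nu'(B_k\ge s)\in\{0,1\}$ vanish, and at least one other term exists because some $B_k$ is not constant. The other terms sum to $0$, so one of them is $\ge0$: there are $j\ne i$ and $s$ such that $e=\{B_j\ge s\}$ has $0<\nu'(e)<1$ and $\mathrm{Cov}_{\nu'}(g,1_e)\ge0$. As $\mathrm{Cov}_{\nu'}(g,1_e)=\nu'(e)\nu'(e^c)\big(E[g\mid e,t']-E[g\mid e^c,t']\big)$, this means $E[g\mid e,t']\ge E[g\mid e^c,t']$.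

Let $\lambda'=\nu(e\mid t')\in(0,1)$ and $\lambda=\nu(e\mid t)$. By (P), $\lambda\ge\lambda'$, so moving weight toward the larger value,
$$E[g\mid t']=\lambda'E[g\mid e,t']+(1-\lambda')E[g\mid e^c,t']\le\lambda E[g\mid e,t']+(1-\lambda)E[g\mid e^c,t'].$$
Since $0<\nu'(e)<1$ and $\nu(t')>0$, also $0<\nu(e)<1$. So $\nu(\cdot\mid e)$ and $\nu(\cdot\mid e^c)$ lie in $\mathcal C$ and have smaller size. Under $\nu(\cdot\mid e)$ both $t$ and $t'$ have positive probability, since $\lambda\ge\lambda'>0$. The same holds under $\nu(\cdot\mid e^c)$ if $\lambda<1$. By the induction hypothesis the right side is at most $\lambda E[g\mid e,t]+(1-\lambda)E[g\mid e^c,t]=E[g\mid t]$, the second terms being absent if $\lambda=1$. $\square$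

**Proof of Theorem 1.** Two increasing events that depend on disjoint coordinate sets have indicators $f(b_U)$ and $g(b_{U^c})$ for some $U\subseteq[n]$. So let $f$ be an increasing function of $b_U$ and $g$ an increasing function of $b_{U^c}$. We show $\mathrm{Cov}_\nu(f,g)\le0$ by strong induction on $\mathrm{size}(\nu)$. If all $B_i$, $i\in U$, are a.s. constant, then $f$ is a.s. constant and the covariance is $0$. Otherwise we proceed as follows.

**Step 1 (find an event positively correlated with $f$ inside $U$).** Since $\sum_vB_v=m$, we have $\sum_v\mathrm{Cov}(f,B_v)=0$. Let $k\in U^c$. Then $f$ is an increasing function of the coordinates other than $k$, so by Proposition 2 $\phi(t)=E[f\mid B_k=t]$ is nonincreasing over the $t$ of positive probability. With $B_k'$ an independent copy of $B_k$,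
$$\mathrm{Cov}(f,B_k)=\mathrm{Cov}(\phi(B_k),B_k)=\tfrac12E\big[(\phi(B_k)-\phi(B_k'))(B_k-B_k')\big]\le0.$$
Hence $\sum_{i\in U}\sum_{s\ge1}\mathrm{Cov}(f,1[B_i\ge s])=\sum_{i\in U}\mathrm{Cov}(f,B_i)\ge0$. Terms with $\nu(B_i\ge s)\in\{0,1\}$ vanish, and some other term exists. So there is $e=\{B_i\ge s\}$ with $i\in U$, $0<\nu(e)<1$ and $\mathrm{Cov}(f,1_e)\ge0$, that is, $E[f\mid e]\ge E[f\mid e^c]$.

**Step 2 (split the covariance along $e$).** The law of total covariance gives
$$\mathrm{Cov}_\nu(f,g)=\nu(e)\,\mathrm{Cov}_{\nu(\cdot|e)}(f,g)+\nu(e^c)\,\mathrm{Cov}_{\nu(\cdot|e^c)}(f,g)+\nu(e)\nu(e^c)\big(E[f\mid e]-E[f\mid e^c]\big)\big(E[g\mid e]-E[g\mid e^c]\big).$$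
The first two terms are $\le0$ by the induction hypothesis. Since $i\in U$, $g$ does not depend on $b_i$, so by Proposition 2 $E[g\mid B_i=t]$ is nonincreasing in $t$. Averaging over $t\ge s$ and over $t<s$ gives $E[g\mid e]\le E[g\mid e^c]$. With Step 1, the last term is $\le0$. $\blacksquare$

Compare Section 4. There the split was along a variable outside both coordinate sets, and the cross term had the wrong sign. Here it is along an event in the coordinates of $f$, chosen so that $f$ goes up on it; then $g$ must go down. With Section 3, the Main Theorem is proved.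

## 12. What the argument gives besides, and why log-concavity cannot be weakened

The statements below are not needed for the Main Theorem. For independent, not necessarily identically distributed balls, the proof also shows:

1. For log-concave $w_v$, the law $\propto P(B=b)\prod_vw_v(b_v)$ is NA, hence CNA, because conditioning on $B_j=t_j$ multiplies $w_j$ by the indicator of $\{t_j\}$ and is again a log-concave tilt. Proposition 2 holds for it.
2. Under such a tilt the law of $B_i$ has the form $w_i(\xi)u(\xi)$ with $\big(\xi!\,u(\xi)\big)^2\ge(\xi-1)!\,u(\xi-1)\,(\xi+1)!\,u(\xi+1)$ for $\xi\ge1$. Indeed $u=M_i/Z$, and since $\frac{(\xi!)^2}{(\xi-1)!\,(\xi+1)!}=\frac\xi{\xi+1}$ this is B(n).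
3. For every finite loopless multigraph, $\alpha,\beta\in\mathbb Z_{\ge0}^V$ and $r_v\ge0$,
$$\#\{\pi:|X_v+\alpha_v+\beta_v|\le r_v\ \forall v\}\le\#\{\pi:|X_v+\alpha_v-\beta_v|\le r_v\ \forall v\}.$$
This is S(n) with $h_v(x)=1[|x|\le r_v]$.

**Theorem 3 (converse).** For $w:\mathbb N\to[0,\infty)$, $w\not\equiv0$, the following are equivalent:

* (i) $w$, extended by $0$ to $\mathbb Z$, is log-concave;
* (ii) for every urn model with three urns and $E\,w(B_3)>0$, the tilted law $\propto P(B=b)\,w(b_3)$ is NA.

In particular, for nonempty $I\subseteq\mathbb N$, conditioning on $B_j\in I$ preserves NA for all urn models iff $I$ is an interval of integers.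

*Proof.* (i)⇒(ii) is Theorem 1. Suppose (i) fails. We enlarge the example (3) to produce a positive correlation. Either the support of $w$ has a gap, or it is an interval and the inequality fails somewhere.

**Case 1: there are $a<b$ with $l=b-a\ge2$, $w(a),w(b)>0$, and $w=0$ strictly between.** Put $a$ balls deterministically in urn 3, one ball uniformly in $\{1,3\}$, and $l-1\ge1$ balls uniformly in $\{2,3\}$. There are $a+l=b$ balls, so $B_3=b-B_1-B_2$ takes values in $[a,b]$. After tilting, only $B_3=b$ and $B_3=a$ survive, that is, $(B_1,B_2)=(0,0)$ and $(B_1,B_2)=(1,l-1)$, and both are charged. So the events $\{B_1\ge1\}$ and $\{B_2\ge1\}$ coincide a.s. and have a probability $\rho\in(0,1)$. Since $\rho>\rho^2$, NA fails.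

**Case 2: the support is an interval and $w(k)w(k+2)>w(k+1)^2$ for some $k\ge0$.** (A failure of the inequality can only have this form, because $w$ vanishes on negative integers.) Put $k$ balls deterministically in urn 3, one ball uniformly in $\{1,3\}$, and one uniformly in $\{2,3\}$. Then $B_3=k+2-B_1-B_2$, and the tilted law of $(B_1,B_2)$ has weights proportional to $w(k)$ at $(1,1)$, $w(k+2)$ at $(0,0)$, and $w(k+1)$ at $(1,0)$ and $(0,1)$. As in Section 3, $\mathrm{Cov}(B_1,B_2)$ is a positive multiple of $w(k)w(k+2)-w(k+1)^2>0$. So $\{B_1\ge1\}$ and $\{B_2\ge1\}$ are positively correlated, and NA fails.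

The last assertion is the case $w=1_I$, which is log-concave iff $I$ is an interval of integers; Theorem 1 covers any number of urns. $\blacksquare$
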